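# A slowly climbing function on a connected set, and Kantorovich potentials with connected support

## 1. A compact connected set on which a nonconstant function satisfies $|f(x)-f(x')|\le C|x-x'|^p$ with $p>1$

Everything below turns on one object, so we build it first and say afterwards what it is for.

**Proposition 1.** Let $d\ge2$, $0<p<d$, and $Q=[-1,1]^d$. There are a compact connected set $A\subset Q$, a function $f:A\to[0,1]$ taking the values $0$ and $1$, and a constant $C<\infty$ with
$$|f(x)-f(x')|\le C|x-x'|^p\qquad\text{for all }x,x'\in A. \tag{1}$$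
If $p>1$ one can moreover have $0<\mathcal H^p(A)<\infty$.

The interesting case is $p>1$. On an interval of length $\ell$, (1) with $p>1$ forces $f$ to be constant: cut the interval into $n$ equal pieces and add the increments to get a total of at most $n\,C(\ell/n)^p=C\ell^p n^{1-p}\to0$. The same computation, with $n$ equal steps of arc length, works along a rectifiable path of length $\ell$. So two points of $A$ with different values of $f$ cannot be joined by a rectifiable path in $A$.

Not being path connected is not enough by itself. Take the closed topologist's sine curve, $\{(s,\sin\frac1s):0<s\le1\}\cup(\{0\}\times[-1,1])$, with $p>1$. Any two points of the graph part are joined by a rectifiable path, so $f$ is constant there; it is constant on the segment for the same reason. Since $f$ is continuous and the segment lies in the closure of the graph, $f$ is constant. Irregularity at one place does no harm; we need it at all scales.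

A natural attempt is a space-filling recursion. Cut $Q$ into its $N=2^d$ half-size cells, order them so that consecutive cells share a facet, give cell number $k$ the range $[\frac{k-1}N,\frac kN]$ of values, and repeat inside each cell. At level $n$ the values vary by $N^{-n}$ over a cell of size comparable to $2^{-n}$, so the exponent would be $d$. This fails because cells with far-apart numbers touch. For $d=2$ the first and fourth of the four cells share a whole edge, and points of that edge would need a value in $[0,\frac14]$ and another in $[\frac34,1]$.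

So shrink the cells: replace ratio $\frac12$ by a ratio $r<\frac12$ with $Nr^p=1$, which is possible exactly because $p<d$. The shrunken cells, which we call *rooms*, are a positive distance apart, and the level-$n$ comparison $N^{-n}=(r^n)^p$ gives exponent $p$. The price is that the set becomes a totally disconnected dust. The remedy is to join consecutive rooms by *corridors*, rectifiable arcs on which $f$ is constant (as it has to be). The one dangerous place is where a corridor enters a room, since there points of the corridor and points of the room are arbitrarily close; the proof must show that no harm is done there.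

### The generator

**Step 1: cells, rooms and doors.** *This step fixes the first-level geometry.* Let $N=2^d$ and $r=2^{-d/p}<\frac12$, so $Nr^p=1$, and let $\theta=2r<1$. Let $\xi_1,\dots,\xi_N$ be an ordering of $\{\pm\frac12\}^d$ in which consecutive points differ in exactly one coordinate (a Gray code). Put
$$C_k=\xi_k+\tfrac12Q,\qquad S_k(x)=\xi_k+rx .$$
The cells $C_k$ have disjoint interiors and cover $Q$. Since $r<\frac12$, the rooms satisfy $S_k(Q)=\xi_k+rQ\subset\operatorname{int}C_k\subset\operatorname{int}Q$.

Set $v_k^+=\xi_{k+1}-\xi_k$ for $k<N$ and $v_k^-=\xi_{k-1}-\xi_k$ for $k>1$; these are vectors $\pm e_j$, because coordinates equal to $\pm\frac12$ differ by $\pm1$ when they differ. For the two remaining doors set $v_1^-=\operatorname{sgn}((\xi_1)_1)\,e_1$ and $v_N^+=\operatorname{sgn}((\xi_N)_1)\,e_1$, which point out of $Q$. Then $v_k^-\ne v_k^+$ for every $k$: for $1<k<N$ because $\xi_{k-1}\ne\xi_{k+1}$, and for $k\in\{1,N\}$ because one of the two vectors points out of $Q$ and the other toward another cell.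

For $k<N$ the facet center $\xi_k+\frac12v_k^+=\frac12(\xi_k+\xi_{k+1})=\xi_{k+1}+\frac12v_{k+1}^-$ has one coordinate equal to $0$ and all others equal to $\pm\frac12$. Each coordinate range of a cell is $[0,1]$ or $[-1,0]$, so this point lies in $C_k$, $C_{k+1}$ and no other cell. Let
$$a=\xi_1+\tfrac12v_1^-,\qquad b=\xi_N+\tfrac12v_N^+ .$$
Their first coordinates are $\pm1$ and their other coordinates $\pm\frac12$. Hence $a,b\in\partial Q$, with $a$ only in the cell $C_1$ and $b$ only in $C_N$; in particular $a\ne b$.

For example, let $d=2$, $p=\frac32$. Then $N=4$, $r=2^{-4/3}\approx0.397$, and we may take $\xi_1=(-\frac12,-\frac12)$, $\xi_2=(-\frac12,\frac12)$, $\xi_3=(\frac12,\frac12)$, $\xi_4=(\frac12,-\frac12)$. The doors are $v_1^-=-e_1$, $v_1^+=e_2$; $v_2^-=-e_2$, $v_2^+=e_1$; $v_3^-=-e_1$, $v_3^+=-e_2$; $v_4^-=e_2$, $v_4^+=e_1$; and $a=(-1,-\frac12)$, $b=(1,-\frac12)$.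

**Step 2: arcs inside a cell.** *Every room is a scaled copy of the same picture, so room $k$ has its entrance at $S_k(a)$ and its exit at $S_k(b)$. The doors of the cell $C_k$ are elsewhere, at $\xi_k+\frac12v_k^\mp$. We join entrance to entrance and exit to exit through the shell between room and cell, with disjoint arcs.*

Note that $a$, $b$ and the $\pm e_j$ all lie on $\partial Q$, the unit sphere of $|\cdot|_\infty$. We claim there are Lipschitz maps $\sigma,\tau:[\theta,1]\to\partial Q$ (depending on $k$) with
$$\sigma(s)\ne\tau(s)\ \text{for all }s,\qquad(\sigma,\tau)(\theta)=(a,b),\qquad(\sigma,\tau)(1)=(v_k^-,v_k^+).$$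
The radial projection $x\mapsto x/|x|$ is a bi-Lipschitz bijection $\partial Q\to S^{d-1}$, with inverse $w\mapsto w/|w|_\infty$, so we may work on $S^{d-1}$ with pairs of distinct points. First apply to both points a smooth path of rotations, starting at the identity, that carries the second point to its target $w$. Rotations are injective, so the two points stay distinct. Then keep the second point at $w$ and move the first one to its target inside $S^{d-1}\setminus\{w\}$, following the preimage of a line segment under stereographic projection from $w$. Concatenate and reparametrize to $[\theta,1]$. Now put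
$$A_k^-=\{\xi_k+\tfrac12s\,\sigma(s):\theta\le s\le1\},\qquad A_k^+=\{\xi_k+\tfrac12s\,\tau(s):\theta\le s\le1\}.$$

The point with parameter $s$ is at $|\cdot|_\infty$-distance $s/2\in[r,\frac12]$ from $\xi_k$. Three facts follow. The two arcs are disjoint, since $s\sigma(s)=s'\tau(s')$ forces $s=s'$ and then $\sigma(s)=\tau(s)$. Each arc meets $S_k(Q)$, the $|\cdot|_\infty$-ball of radius $r$ about $\xi_k$, only at $s=\theta$: $A_k^-$ in $\xi_k+ra=S_k(a)$, and $A_k^+$ in $S_k(b)$. Each arc meets $\partial C_k$ only at $s=1$: $A_k^-$ in $\xi_k+\frac12v_k^-$, and $A_k^+$ in $\xi_k+\frac12v_k^+$.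

**Step 3: the corridors.** *We glue arcs of neighboring cells and list what the estimate will use.* Let
$$L_0=A_1^-,\qquad L_k=A_k^+\cup A_{k+1}^-\ (1\le k\le N-1),\qquad L_N=A_N^+ .$$

1. The rooms $S_i(Q)$ are pairwise disjoint and contained in $\operatorname{int}Q$.
2. The $L_j\subset Q$ are compact and connected; $a\in L_0$, $b\in L_N$; $S_j(b)\in L_j$ for $j\ge1$ and $S_{j+1}(a)\in L_j$ for $j\le N-1$.
3. The $L_j$ are pairwise disjoint.
4. $L_{i-1}\cap S_i(Q)=\{S_i(a)\}$, $L_i\cap S_i(Q)=\{S_i(b)\}$, and $L_j\cap S_i(Q)=\emptyset$ for $j\notin\{i-1,i\}$.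

Item 1 is clear from Step 1. In item 2, $L_k$ is connected for $1\le k\le N-1$ because its two arcs share the facet center $\xi_k+\frac12v_k^+$; the rest reads off the endpoints in Step 2.

For item 3, the two arcs in one cell are disjoint and belong to different corridors ($A_k^-\subset L_{k-1}$, $A_k^+\subset L_k$). Suppose arcs in cells $C_k$ and $C_m$, $k<m$, meet. Two distinct cells meet only in points of both boundaries, so the common point is the $s=1$ endpoint of both arcs. The endpoint of $A_k^-$ lies in no cell $C_m$ with $m>k$, so the first arc is $A_k^+$; its endpoint lies only in $C_k$ and, if $k<N$, in $C_{k+1}$, so $m=k+1$. The endpoint of $A_{k+1}^+$ does not lie in $C_k$, so the second arc is $A_{k+1}^-$. Both arcs are contained in $L_k$.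

For item 4, $S_i(Q)\subset\operatorname{int}C_i$ and arcs in other cells do not meet $\operatorname{int}C_i$. So only $A_i^-\subset L_{i-1}$ and $A_i^+\subset L_i$ can meet $S_i(Q)$, and Step 2 says where they do.

### The set and the function

**Step 4: the graph.** *We construct set and function together, as a subset of $\mathbb R^d\times\mathbb R$ that will turn out to be a graph.* Put
$$P_j=L_j\times\{\tfrac jN\},\qquad T_i(x,t)=\Big(S_ix,\tfrac{i-1+t}N\Big),\qquad \Phi(E)=\bigcup_{j=0}^NP_j\cup\bigcup_{i=1}^NT_i(E).$$
So corridor $j$ is at height $j/N$, and room $i$ carries the heights $[\frac{i-1}N,\frac iN]$. Let $E_0=Q\times[0,1]$ and $E_{n+1}=\Phi(E_n)$. Clearly $E_1\subset E_0$, and $\Phi$ is monotone, so the compact sets $E_n$ decrease. Let $\mathcal R=\bigcap_nE_n$ and let $A$ be the projection of $\mathcal R$ to $\mathbb R^d$.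

We check that $\Phi(\mathcal R)=\mathcal R$. First, $\Phi(\mathcal R)\subset\Phi(E_n)=E_{n+1}$ for all $n$, so $\Phi(\mathcal R)\subset\mathcal R$. Conversely, let $z\in\mathcal R$ lie in no $P_j$. For each $n$ we have $z\in E_{n+1}$, so $z\in T_i(E_n)$ for some $i$. Some $i$ occurs for infinitely many $n$, and $T_i(E_n)$ decreases in $n$; hence $z\in\bigcap_nT_i(E_n)=T_i(\mathcal R)$, as $T_i$ is injective.

**Step 5: $A$ is connected.** *We show that each $E_n$ is connected and contains $(a,0)$ and $(b,1)$.* This is true for $E_0$. If $E$ is compact, connected and contains $(a,0),(b,1)$, consider the chain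
$$P_0,\ T_1(E),\ P_1,\ T_2(E),\ \dots,\ T_N(E),\ P_N$$
of connected sets. Consecutive members intersect, since by item 2
$$T_i(a,0)=(S_ia,\tfrac{i-1}N)\in P_{i-1},\qquad T_i(b,1)=(S_ib,\tfrac iN)\in P_i .$$
So $\Phi(E)$ is connected, and it contains $(a,0)\in P_0$ and $(b,1)\in P_N$. By induction all $E_n$ are compact and connected. A decreasing intersection of compact connected sets is compact and connected, so $\mathcal R$ is, and so is its projection $A$. Also $(a,0),(b,1)\in\mathcal R$.

**Step 6: the Hölder estimate.** *We show that some $\delta>0$, depending only on the generator, satisfies*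
$$|t-t'|\le\delta^{-p}|x-x'|^p\qquad\text{for all }(x,t),(x',t')\in\mathcal R. \tag{2}$$

Assume $t\ne t'$. While both points lie in a common $T_i(\mathcal R)$, replace them by their preimages under $T_i$, which are in $\mathcal R$. Each replacement multiplies $|t-t'|$ by $N$ and $|x-x'|$ by $r^{-1}$. Heights differ by at most $1$ on $\mathcal R$, so the process stops after some $n\ge0$ replacements, at points $z=(x_n,t_n)$ and $z'=(x_n',t_n')$ of $\mathcal R$ with $t_n\ne t_n'$, not in a common $T_i(\mathcal R)$. We bound $|x_n-x_n'|$ from below. By $\mathcal R=\Phi(\mathcal R)$, up to exchanging the two points there are three cases.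

*Two rooms.* If $z\in T_i(\mathcal R)$ and $z'\in T_j(\mathcal R)$, then $i\ne j$ and $|x_n-x_n'|\ge\operatorname{dist}(S_iQ,S_jQ)>0$ by item 1.

*Two corridors.* If $z\in P_i$ and $z'\in P_j$, then $i\ne j$ because $t_n\ne t_n'$, and $|x_n-x_n'|\ge\operatorname{dist}(L_i,L_j)>0$ by item 3.

*A corridor and a room.* Let $z\in P_j$ and $z'=T_i(z'')$ with $z''=(x'',t'')\in\mathcal R$. If $j\notin\{i-1,i\}$, then $|x_n-x_n'|\ge\operatorname{dist}(L_j,S_iQ)>0$ by item 4.

Let $j=i-1$. This is the dangerous case, as $L_{i-1}$ touches $S_i(Q)$ at $S_i(a)$. Here $t_n=\frac{i-1}N$. If $z''\in P_0$, then $t''=0$ and $t_n'=\frac{i-1}N=t_n$, a contradiction: the room's own first corridor continues the outer corridor *at the same height*. So $z''\notin P_0$, and $\mathcal R=\Phi(\mathcal R)$ gives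
$$x''\in M:=\bigcup_{k\ge1}L_k\cup\bigcup_kS_k(Q).$$
The set $M\subset Q$ is compact and does not contain $a$: $a\in L_0$ is in no $L_k$ with $k\ge1$ by item 3, and $a\in\partial Q$ is in no room by item 1. Hence $S_i(M)$ is a compact subset of $S_i(Q)\setminus\{S_i(a)\}$, so by item 4 it is disjoint from $L_{i-1}$, and $|x_n-x_n'|\ge\operatorname{dist}(L_{i-1},S_i(M))>0$.

Let $j=i$. Then $t_n=\frac iN$. If $z''\in P_N$, then $t''=1$ and $t_n'=\frac iN=t_n$, a contradiction. So $x''\in M':=\bigcup_{k\le N-1}L_k\cup\bigcup_kS_k(Q)$, a compact set not containing $b$, and $|x_n-x_n'|\ge\operatorname{dist}(L_i,S_i(M'))>0$ as before.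

Only finitely many positive distances occurred; let $\delta$ be the smallest. With $N^{-1}=r^p$,
$$|t-t'|=N^{-n}|t_n-t_n'|\le N^{-n}\le N^{-n}\delta^{-p}|x_n-x_n'|^p=\delta^{-p}\big(r^n|x_n-x_n'|\big)^p=\delta^{-p}|x-x'|^p .$$
This is (2). In particular $x=x'$ implies $t=t'$, so $\mathcal R$ is the graph of a function $f:A\to[0,1]$, which satisfies (1) with $C=\delta^{-p}$, and $f(a)=0$, $f(b)=1$.

**Step 7: the measure of $A$ for $p>1$.** *We bound $\mathcal H^p(A)$ from both sides.* Let $L=\bigcup_jL_j$. Projecting $\mathcal R=\Phi(\mathcal R)$ gives $A=L\cup\bigcup_iS_i(A)$. Iterating, with $S_w=S_{i_1}\circ\dots\circ S_{i_n}$ for a word $w=i_1\dots i_n$,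
$$A\subset\bigcup_{w}S_w(L)\ \cup\ \bigcap_{n}\ \bigcup_{|w|=n}S_w(Q).$$
The first set is a countable union of rectifiable arcs, because the arcs in Step 2 are Lipschitz; it is $\mathcal H^p$-null as $p>1$. The second set is covered, for each $n$, by $N^n$ sets of diameter $r^n\operatorname{diam}Q$, and $N^n(r^n\operatorname{diam}Q)^p=(\operatorname{diam}Q)^p$; so it has finite $\mathcal H^p$ measure. Hence $\mathcal H^p(A)<\infty$. For the lower bound, $f$ is continuous on the connected set $A$ and attains $0$ and $1$, so $f(A)=[0,1]$. If sets $U_i$ cover $A$, then $1\le\sum_i\operatorname{diam}f(A\cap U_i)\le C\sum_i(\operatorname{diam}U_i)^p$, so $\mathcal H^p(A)>0$. $\square$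

## 2. Kantorovich potentials and their uniqueness

Now we can say what the set is for. Let $\rho,\mu$ be Borel probability measures on $\mathbb R^d$ and $c:\mathbb R^d\times\mathbb R^d\to\mathbb R$ a cost. Let $\Pi(\rho,\mu)$ be the set of couplings, the probability measures on $\mathbb R^d\times\mathbb R^d$ with marginals $\rho$ and $\mu$. The optimal transport problem and its dual are
$$\min_{\gamma\in\Pi(\rho,\mu)}\int c\,d\gamma,\qquad\qquad \max_{\substack{(\phi,\psi)\in L^1(\rho)\times L^1(\mu)\\ \phi\oplus\psi\le c}}\int\phi\,d\rho+\int\psi\,d\mu,$$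
where $\phi\oplus\psi\le c$ means $\phi(x)+\psi(y)\le c(x,y)$ for *all* $(x,y)\in\mathbb R^d\times\mathbb R^d$. As usual, dual functions may take the value $-\infty$. Integrating the constraint against a coupling $\gamma$ shows that every feasible pair has dual value at most $\int c\,d\gamma$. So a feasible pair and a coupling with equal values are both optimal.

The standing hypotheses are as follows.

- (H1) $c\in C^1(\mathbb R^d\times\mathbb R^d)$.
- (H2) $\operatorname{spt}\mu$ is bounded.
- (H3) $x\mapsto\sup_{y\in\operatorname{spt}\mu}|c(x,y)|$ belongs to $L^1(\rho)$.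

Hypothesis (H3) guarantees that the transport cost is finite and that the dual problem has maximizers.

**Definition (potentials).** A function $\phi$ is a Kantorovich potential (on the $\rho$ side) if $\phi=\psi^c$ on $\operatorname{spt}\rho$, where
$$\psi^c(x)=\inf_{y\in\operatorname{spt}\mu}\big(c(x,y)-\psi(y)\big),$$
for some $\psi$ such that $(\psi^c,\psi)$ maximizes the dual problem. Its values are defined at every point of $\operatorname{spt}\rho$. Kantorovich potentials are *unique up to a constant* if $\phi_0-\phi_1$ is constant on $\operatorname{spt}\rho$ for any two Kantorovich potentials $\phi_0,\phi_1$.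

**Definition (rectifiable connectedness).** A set $S\subseteq\mathbb R^d$ is rectifiably connected if any two of its points can be joined by a rectifiable path lying in $S$. The closed sine curve of Section 1 is connected but not rectifiably connected.

For a first example of non-uniqueness, let $\rho=\mu=\frac12(\delta_{x_1}+\delta_{x_2})$ with $x_1\ne x_2$, and $c=|x-y|^2$. Put $\psi(x_i)=-g_i$ with $|g_1-g_2|\le|x_1-x_2|^2$, and $\psi=-\infty$ elsewhere. Then $\psi^c(x_i)=\min_j(|x_i-x_j|^2+g_j)=g_i$. The pair $(\psi^c,\psi)$ is feasible with dual value $0$, which is the cost of staying put. So all these $g$ are potentials and uniqueness fails; of course the support is disconnected. On the other side stands the following known result.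

**Theorem A.** Assume (H1)–(H3) and that $\operatorname{spt}\rho$ is rectifiably connected. Then Kantorovich potentials are unique up to a constant.

The problem, posed in William Ford, "Quantitative Uniqueness of Kantorovich Potentials", arXiv:2603.29595 (2026), is whether Theorem A holds if $\operatorname{spt}\rho$ is only supposed connected. For $d=1$ there is nothing to ask: connected sets are intervals, and Theorem A applies. For $d\ge2$ the answer is no.

**Theorem 2.** Let $d\ge2$, $1<p<d$, and $c(x,y)=\dfrac{|x-y|^p}{1+|x-y|^p}$. There is a compact connected set $A\subset\mathbb R^d$ such that for **every** Borel probability $\rho$ with $\operatorname{spt}\rho=A$, with $\mu=\rho$, (H1)–(H3) hold and Kantorovich potentials are not unique up to a constant. The same is true for $c=|x-y|^p$ (with $\psi=-\infty$ off $\operatorname{spt}\mu$).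

A concrete case is $d=2$, $p=\frac32$. For $d\ge3$ we may take $p=2$, and then the cost is bounded and real-analytic. For the first cost the potentials we produce are real-valued and satisfy the constraint everywhere, so the convention about $-\infty$ plays no role.

## 3. Transporting a measure to itself

The two-point example shows how to look for counterexamples. Take $\mu=\rho$ and a cost with $c\ge0$ and $c(x,x)=0$; staying put is optimal with cost $0$. A function $g$ on the support is then a potential, with partner $\psi=-g$, as soon as $g(x)-g(y)\le c(x,y)$ for all $x,y$ in the support. For $c$ comparable to $|x-y|^p$, a nonconstant potential next to the potential $0$ is therefore what Proposition 1 supplies.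

**Proof of Theorem 2.** Take $A,f,C$ from Proposition 1, any probability $\rho$ with $\operatorname{spt}\rho=A$ (for instance $\sum_{k\ge1}2^{-k}\delta_{x_k}$ with $(x_k)$ dense in $A$), and $\mu=\rho$.

**Step 1: the hypotheses.** Since $p>1$, $z\mapsto|z|^p$ is $C^1$, and $s\mapsto s/(1+s)$ is smooth on $[0,\infty)$ (including at the endpoint), so (H1) holds. (H2) holds because $A$ is compact. (H3) holds because $0\le c\le1$ and $\sup_{y\in A}c(\cdot,y)$ is continuous.

**Step 2: scaling $f$ below the cost.** *We turn (1) into a bound by $c$ itself.* On $A\times A$ we have $|x-y|\le2\sqrt d$, so $c(x,y)\ge|x-y|^p/(1+(2\sqrt d)^p)$. With $\kappa=1/\big(C(1+(2\sqrt d)^p)\big)$ and $g=\kappa f$,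
$$|g(x)-g(y)|\le c(x,y)\qquad(x,y\in A), \tag{3}$$
and $g:A\to[0,\kappa]$ is continuous and not constant.

**Step 3: a family of dual pairs.** For $\lambda\in[-1,1]$ let $\psi_\lambda=-\lambda g$ on $A$, $\psi_\lambda=-(1+\kappa)$ on $\mathbb R^d\setminus A$, and
$$\varphi_\lambda(x)=\psi_\lambda^c(x)=\inf_{y\in A}\big(c(x,y)+\lambda g(y)\big).$$
This is continuous, as an infimum over a compact set of a jointly continuous function, and $-\kappa\le\varphi_\lambda\le1+\kappa$. For $x\in A$, the choice $y=x$ gives $\varphi_\lambda(x)\le\lambda g(x)$, while (3) gives $c(x,y)+\lambda g(y)\ge\lambda g(x)$ for all $y\in A$. So $\varphi_\lambda=\lambda g$ on $A$.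

**Step 4: feasibility on all of $\mathbb R^d\times\mathbb R^d$.** If $y\in A$, then $\varphi_\lambda(x)+\psi_\lambda(y)\le c(x,y)$ by the definition of $\psi_\lambda^c$. If $y\notin A$, then $\varphi_\lambda(x)+\psi_\lambda(y)\le(1+\kappa)-(1+\kappa)=0\le c(x,y)$.

**Step 5: optimality.** We have $\int\varphi_\lambda\,d\rho+\int\psi_\lambda\,d\mu=\lambda\int g\,d\rho-\lambda\int g\,d\rho=0$. The coupling $(\mathrm{id},\mathrm{id})_\#\rho$ has cost $0$. So $(\psi_\lambda^c,\psi_\lambda)$ maximizes the dual problem.

Hence $\varphi_0=0$ and $\varphi_1=g$ on $A=\operatorname{spt}\rho$ are Kantorovich potentials, and their difference is not constant. For $c=|x-y|^p$, (H1) and (H2) hold as before, and (H3) holds because $c$ is bounded on $A\times A$. Inequality (3) holds with $\kappa=1/C$, and with $\psi_\lambda=-\infty$ off $A$ feasibility is immediate for $y\notin A$; the other steps are unchanged. $\blacksquare$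

This settles the problem. The remaining sections show how far the answer is sharp: which supports, and which costs, still force uniqueness.

## 4. An inequality on the support of an optimal coupling

In Sections 4–6 assume (H1)–(H3), and write $X=\operatorname{spt}\rho$ and $Y=\operatorname{spt}\mu$, which is compact. Let $\phi_i=\psi_i^c$, $i=0,1$, be two potentials, with $(\psi_i^c,\psi_i)$ dual maximizers, and let $u=\phi_0-\phi_1$ on $X$.

**Lemma 3.** The function $u$ is finite and continuous on $X$, and there is a closed $G\subset X\times Y$ whose projection to $X$ is all of $X$, such that for all $(x,y),(x',y')\in G$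
$$|u(x')-u(x)|\le c(x',y)-c(x,y)-c(x',y')+c(x,y'). \tag{4}$$

**Step 1: $\phi_i$ is finite and locally Lipschitz.** Since $\phi_i\in L^1(\rho)$, it is finite at some $x_0\in X$, and by the definition of the infimum $\psi_i\le\max_Yc(x_0,\cdot)-\phi_i(x_0)$ on $Y$. Since $\psi_i\in L^1(\mu)$, also $\psi_i(y_1)>-\infty$ for some $y_1\in Y$. So for every $x\in\mathbb R^d$
$$-\infty<\min_Yc(x,\cdot)-\sup_Y\psi_i\le\phi_i(x)\le c(x,y_1)-\psi_i(y_1)<\infty .$$
On a ball $B$, $\phi_i$ is an infimum of functions $c(\cdot,y)-\psi_i(y)$, over the $y\in Y$ with $\psi_i(y)>-\infty$, which are Lipschitz with common constant $\max_{\overline B\times Y}|\nabla_xc|$. So $\phi_i$ is Lipschitz on $B$, and $u$ is finite and continuous.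

**Step 2: improving $\psi_i$.** *The contact set we want should be closed, so we replace $\psi_i$ by an upper semicontinuous function.* For $y\in Y$ let $\bar\psi_i(y)=\inf_{x\in X}(c(x,y)-\phi_i(x))$. As an infimum of continuous functions it is upper semicontinuous. Feasibility gives $\psi_i\le\bar\psi_i$ on $Y$, and $\bar\psi_i\le\max_Yc(x_0,\cdot)-\phi_i(x_0)$. Lying between an integrable function and a constant, $\bar\psi_i\in L^1(\mu)$.

**Step 3: contact on the support of an optimal coupling.** The function $m(x)=\sup_{y\in Y}|c(x,y)|$ is continuous, as $Y$ is compact, it is in $L^1(\rho)$, and $c\ge-m(x)$ on $X\times Y$. So an optimal $\gamma$ exists and there is no duality gap, by Villani, *Optimal Transport: Old and New*, Thms 4.1 and 5.10(i), on the Polish spaces $X,Y$. (Pairs feasible on $X\times Y$ become feasible in our sense when extended by $-\infty$ off $X$ and off $Y$.) Therefore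
$$\int c\,d\gamma=\int\phi_i\,d\rho+\int\psi_i\,d\mu\le\int\phi_i\,d\rho+\int\bar\psi_i\,d\mu\le\int c\,d\gamma,$$
the last step because $\phi_i(x)+\bar\psi_i(y)\le c(x,y)$ on $X\times Y$. So the nonnegative function $c-\phi_i-\bar\psi_i$ on $X\times Y$ vanishes $\gamma$-a.e. It is lower semicontinuous, so its zero set is closed, and hence contains $G:=\operatorname{spt}\gamma$. Note that $G$ is the same for $i=0$ and $i=1$.

**Step 4: $G$ projects onto $X$.** As $Y$ is compact, the projection of the closed set $G$ to $X$ is closed. Its $\rho$-measure is at least $\gamma(G)=1$. A closed set of full measure contains the support, so the projection is $X$.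

**Step 5: the inequality.** Let $(x,y),(x',y')\in G$. Using $\phi_i(x)+\bar\psi_i(y)=c(x,y)$,
$$\phi_i(x')\le c(x',y)-\bar\psi_i(y)=c(x',y)-c(x,y)+\phi_i(x),$$
and likewise $\phi_i(x)\le c(x,y')-c(x',y')+\phi_i(x')$. So both numbers $\phi_0(x')-\phi_0(x)$ and $\phi_1(x')-\phi_1(x)$ lie in the interval
$$\big[\,c(x',y')-c(x,y'),\ c(x',y)-c(x,y)\,\big].$$
Their difference $u(x')-u(x)$ is at most its length in absolute value, and this is (4). $\square$

If $X$ is connected, then $u(X)$ is an interval. So **uniqueness follows once $u(X)$ is Lebesgue-null**. Write $|\cdot|$ for (outer) Lebesgue measure of sets.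

## 5. Supports made of rectifiably connected pieces and a set of $\sigma$-finite length

**Theorem 4.** Assume (H1)–(H3), $X=\operatorname{spt}\rho$ connected, and $X=N\cup\bigcup_{i\in\mathbb N}C_i$ with each $C_i$ rectifiably connected and $N$ a countable union of sets of finite $\mathcal H^1$ measure. Then potentials are unique up to a constant. (This contains Theorem A. The condition $\mathcal H^1$-$\sigma$-finite cannot be replaced by $\mathcal H^p(X)<\infty$ for any $p>1$.)

By the fundamental theorem of calculus on the segment $[x,x']$, the right side of (4) equals $\int_0^1\big[\nabla_xc(x_s,y)-\nabla_xc(x_s,y')\big]\cdot(x'-x)\,ds$ with $x_s=x+s(x'-x)$. This would be $o(|x-x'|)$ if $y'$ were close to $y$ whenever $x'$ is close to $x$. But nothing says so: the optimal coupling may jump.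

The following is the standard picture. In $\mathbb R^2$ let $c=|x-y|^2$, $\rho$ uniform on $[-1,1]\times\{0\}$, $\mu=\frac12\delta_{-e_1}+\frac12\delta_{e_1}$. Sending points with $x_1<0$ to $-e_1$ and points with $x_1>0$ to $e_1$ is optimal, since with $\psi=0$ on $Y$ (and $-\infty$ off $Y$) the function $\psi^c(x)=\min(|x+e_1|^2,|x-e_1|^2)$ gives a feasible pair with equality on this coupling. For $x=-he_1$, $x'=he_1$ with $0<h\le 1$ the right side of (4) is $2(x'-x)\cdot(y'-y)=8h=4|x-x'|$. So even for this smooth cost it is only linear in $|x-x'|$.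

The way around is to compare only points whose partners are close, and to let $\mathcal H^1$ do the counting.

**Step 1: sets of finite length have null image.** *We claim that if $E\subset X$ and $\mathcal H^1(E)<\infty$, then $|u(E)|=0$.* Cutting $E$ into countably many bounded pieces, we may assume $E\subset B$ for an open ball $B$. By Borel regularity $E$ is contained in a Borel set of the same $\mathcal H^1$ measure; intersecting that set with $X$, which is closed, and $B$, we may assume $E$ Borel. Let
$$\omega(t)=\sup\{|\nabla_xc(x,y)-\nabla_xc(x,y')|:x\in\overline B,\ y,y'\in Y,\ |y-y'|\le t\},$$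
which tends to $0$ as $t\to0$ by uniform continuity. By the integral formula above, the right side of (4) is at most $\omega(|y-y'|)\,|x-x'|$ for $x,x'\in B$.

Given $\varepsilon>0$, write $Y=Y_1\cup\dots\cup Y_k$ with $Y_j$ compact of diameter at most $\varepsilon$, and let $X_j$ be the projection to $X$ of $G\cap(X\times Y_j)$. The $X_j$ are closed, as $Y_j$ is compact, and they cover $X$. Two points $x,x'\in X_j\cap B$ have partners $y,y'\in Y_j$, so $|u(x)-u(x')|\le\omega(\varepsilon)|x-x'|$: $u$ is $\omega(\varepsilon)$-Lipschitz on $X_j\cap B$. Split $E$ into disjoint Borel sets $E_j\subset X_j$. Then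
$$|u(E)|\le\sum_j|u(E_j)|\le\sum_j\omega(\varepsilon)\mathcal H^1(E_j)=\omega(\varepsilon)\,\mathcal H^1(E)\longrightarrow0\qquad(\varepsilon\to0).$$

**Step 2: conclusion.** A rectifiable path in $X$ has image of finite $\mathcal H^1$ measure. So $u$ maps it onto a connected null set, that is, a point. Thus $u$ is constant on each $C_i$. Step 1 and countable subadditivity show that $u(N)$ is null. So $u(X)$ is contained in the union of a null set and a countable set, is null, and, being an interval, is a point. Taking $N=\emptyset$ and a single piece $C_1=X$ gives Theorem A.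

**Step 3: the sharpness statement.** Given $p>1$, choose $d\ge2$ with $d>p$. Theorem 2 with this $p$, $d$ gives non-uniqueness with $X=A$ connected and, by Proposition 1, $\mathcal H^p(X)<\infty$. One can also stay in the plane: take an exponent $q\in(1,\min(p,2))$ in Theorem 2; then $\mathcal H^q(A)<\infty$ and so $\mathcal H^p(A)=0$. $\blacksquare$

## 6. The plane, with one-sided second-order control of the cost

**Theorem 5.** Let $d=2$. Assume (H1)–(H3), $\operatorname{spt}\rho$ connected, and that for every $R$ there is $K$ such that *either* $x\mapsto\frac K2|x|^2-c(x,y)$ is convex on $B_R$ for all $y\in\operatorname{spt}\mu$, *or* $y\mapsto\frac K2|y|^2-c(x,y)$ is convex on a fixed open ball $B'\supset\operatorname{spt}\mu$ for all $x\in\operatorname{spt}\rho\cap B_R$. (Both hold if $c\in C^{1,1}_{loc}$.) Then potentials are unique up to a constant.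

Here $B_R$ is the open ball of radius $R$ about $0$. The parenthesis is checked as follows. If $c\in C^{1,1}_{loc}$, let $K$ be a Lipschitz constant of $\nabla_xc(\cdot,y)$ on $B_R$, uniform in $y\in Y$. The gradient $Kx-\nabla_xc(x,y)$ is then monotone in $x$, because its increments paired with $x-x'$ are at least $K|x-x'|^2-K|x-x'|^2=0$; so the first function is convex. The same argument in $y$, on $B'$ with $x\in B_R$, gives the second.

The proof rests on a converse to Proposition 1: there the exponent could be anything below the dimension, and at the dimension itself the image becomes null.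

**Lemma 6.** Let $n\ge2$, $Z\subset\mathbb R^n$, and $v:Z\to\mathbb R$ with $|v(z)-v(z')|\le C|z-z'|^n$ for all $z,z'\in Z$. Then $|v(Z)|=0$.

A covering argument only gives $|v(Z)|\le C'|Z|$ up to a dimensional factor, which is useless when $Z$ has positive volume. The extra gain comes from points where $Z$ is dense: there one can walk from $w$ to $w'$ through many intermediate points of $Z$, as on the interval in Section 1.

**Step 1: reductions.** *We reduce to compact $Z$ and to its density points.* Splitting $Z$ into countably many bounded pieces, we may assume $Z$ bounded. Since $v$ is uniformly continuous it extends to the closure with the same inequality, so we may assume $Z$ compact. A null subset $Z_0\subset Z$ has null image: it can be covered by sets $U_i$ with $\sum_i(\operatorname{diam}U_i)^n$ arbitrarily small, and $\operatorname{diam}v(Z\cap U_i)\le C(\operatorname{diam}U_i)^n$. By Lebesgue's density theorem, almost every point of $Z$ belongs to the set $Z_1$ of density points of $Z$ in $Z$. So it remains to show $|v(Z_1)|=0$.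

**Step 2: walking near a density point.** Fix an integer $M\ge2$. For $z\in Z_1$ choose $s=s_z\in(0,1]$ with $|B(z,s)\setminus Z|<M^{-n}|B(z,s)|$. Let $w,w'\in Z\cap B(z,s/2)$ and divide $[w,w']$ by points $q_0=w,q_1,\dots,q_M=w'$ into $M$ equal steps, of length at most $s/M$. Each $q_i$ lies in $B(z,s/2)$, so $B(q_i,s/M)\subset B(z,s)$ as $M\ge2$. This small ball has volume $M^{-n}|B(z,s)|$, more than $|B(z,s)\setminus Z|$, so it contains a point $z_i\in Z$; take $z_0=w$ and $z_M=w'$. Then $|z_i-z_{i+1}|\le3s/M$, and
$$|v(w)-v(w')|\le M\cdot C\Big(\frac{3s}M\Big)^n=3^nC\,M^{1-n}s^n .$$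
So $\operatorname{diam}v(Z\cap B(z,s/2))\le3^nCM^{1-n}s^n$.

**Step 3: covering.** By the $5r$-covering lemma applied to the balls $B(z,s_z/10)$, $z\in Z_1$, there are countably many disjoint balls $B(z_i,s_i/10)$ with $Z_1\subset\bigcup_iB(z_i,s_i/2)$. The disjoint balls lie in the $1$-neighborhood of the bounded set $Z$, so $\sum_is_i^n\le C''$ with $C''$ independent of $M$. Hence
$$|v(Z_1)|\le3^nC\,M^{1-n}\sum_is_i^n\le3^nCC''M^{1-n}.$$
Let $M\to\infty$; here $n\ge2$ is used. For $n=1$ the lemma is false, as $v(z)=z$ on an interval shows. $\square$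

For a $C^{1,1}_{loc}$ cost one would like to apply Lemma 6 with $n=2$ to $u$ on $X\subset\mathbb R^2$. But the jump example in Section 5 shows that the right side of (4) need not be $O(|x-x'|^2)$. Look at that example again: at the jump, $x$ moves little and $y$ moves a lot. If we use a variable $z$ that moves whenever *either* does, the jump opens a gap in the set of $z$'s. The next proof picks such a variable; in the example, with $K=2$, it is $z=x+2y$.

**Proof of Theorem 5.** Fix $R$, with $K$ as in the hypothesis. As $X=\bigcup_{R\in\mathbb N}(X\cap B_R)$, it suffices to show $|u(X\cap B_R)|=0$: then $u(X)$ is a null interval, and $u$ is constant.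

**Step 1: the first alternative.** For $(x,y)\in G$ with $x\in B_R$ put
$$k_y=\tfrac K2|\cdot|^2-c(\cdot,y),\qquad q=\nabla k_y(x),\qquad z=x+q\in\mathbb R^2,$$
where $k_y$ is convex and $C^1$ on $B_R$; define $q',z'$ in the same way from $(x',y')\in G$, $x'\in B_R$. Substituting $c=\frac K2|\cdot|^2-k$ in the right side of (4), the quadratic terms cancel, and convexity gives
$$-\big[k_y(x')-k_y(x)\big]-\big[k_{y'}(x)-k_{y'}(x')\big]\le-q\cdot(x'-x)-q'\cdot(x-x')=(q'-q)\cdot(x'-x).$$
Since $|\alpha+\beta|^2-4\alpha\cdot\beta=|\alpha-\beta|^2\ge0$, with $\alpha=x'-x$ and $\beta=q'-q$ this is at most $\frac14|z'-z|^2$. So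
$$|u(x)-u(x')|\le\tfrac14|z-z'|^2 . \tag{5}$$

Let $Z\subset\mathbb R^2$ be the set of all such $z$. By (5), $z=z'$ implies $u(x)=u(x')$, so $v(z):=u(x)$ is well defined on $Z$, and $|v(z)-v(z')|\le\frac14|z-z'|^2$. Every $x\in X\cap B_R$ has a partner $y$ with $(x,y)\in G$, so $u(X\cap B_R)=v(Z)$. Lemma 6 with $n=2$ says this is null.

**Step 2: the second alternative.** For $(x,y)\in G$ with $x\in B_R$ put $k_x=\frac K2|\cdot|^2-c(x,\cdot)$, convex and $C^1$ on $B'\supset Y$, $q=\nabla k_x(y)$, $z=y+q$. The quadratic terms cancel again, and the right side of (4) equals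
$$-\big[k_{x'}(y)-k_{x'}(y')\big]+\big[k_x(y)-k_x(y')\big]\le-q'\cdot(y-y')+q\cdot(y-y')=(q-q')\cdot(y-y')\le\tfrac14|z-z'|^2,$$
using convexity of $k_{x'}$ at $y'$ and of $k_x$ at $y$. So (5) holds with the new $z$, and the conclusion follows as in Step 1. $\blacksquare$

In dimension $d\ge3$ the same computation yields a function $v$ with exponent $2$ on a subset of $\mathbb R^d$, whereas Lemma 6 would need exponent $d$. The next section shows that this gap is real.

## 7. Costs whose mixed Hessian has rank at least three

**Theorem 7.** Let $d\ge3$, $c\in C^1(\mathbb R^d\times\mathbb R^d)$, and suppose $c$ is $C^2$ near some $(x_0,y_0)$ with $\operatorname{rank}D^2_{xy}c(x_0,y_0)\ge3$. Then there are compactly supported $\rho,\mu$ with $\operatorname{spt}\rho$ connected for which potentials are not unique up to a constant.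

In Theorem 2 staying put was optimal, and the cost left room $|x-y|^p$ between $\phi\oplus\psi$ and $c$ away from the contact set, which could absorb a multiple of $f$. For a general cost we construct a transport map that leaves room $\frac14|x-x'|^2$, and absorb a multiple of $f$ with exponent $p=2$. This exponent is below the dimension as soon as three dimensions are available.

**Step 1: reduction to three dimensions.** A matrix of rank at least $3$ has an invertible $3\times3$ minor. So there are $3$-dimensional (coordinate) subspaces $V,W$ such that the bilinear form $D^2_{xy}c(x_0,y_0)$ is nondegenerate on $V\times W$. All measures below live on $x_0+V$ and $y_0+W$, and the computations use only values of $c$ there. So identify $V,W$ isometrically with $\mathbb R^3$, take $x_0=y_0=0$, and regard $c$ as a function on $\mathbb R^3\times\mathbb R^3$ that is $C^2$ near $0$ with $D^2_{xy}c(0,0)$ invertible.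

**Step 2: a potential with strict contact.** *We choose a potential $\phi$ first, and let it determine the map.* Let $\phi(x)=c(x,0)-\frac12|x|^2$. The equation
$$\nabla_xc(x,y)-\nabla\phi(x)=\nabla_xc(x,y)-\nabla_xc(x,0)+x=0$$
holds at $(0,0)$, its left side is $C^1$ near $(0,0)$, and its $y$-derivative there is $D^2_{xy}c(0,0)$, which is invertible. By the implicit function theorem there is a $C^1$ map $T$ near $0$ with $T(0)=0$ and $\nabla_xc(x,T(x))=\nabla\phi(x)$. Let $h_x(x')=c(x',T(x))-\phi(x')$. Then $\nabla h_x(x)=0$, and
$$D^2h_x(x')=D^2_{xx}c(x',T(x))-D^2_{xx}c(x',0)+I\ge\tfrac12I$$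
for $x,x'$ in a small ball $B$ about $0$, by continuity and $T(0)=0$. Taylor's formula on the convex set $B$ gives
$$c(x',T(x))-\phi(x')\ge c(x,T(x))-\phi(x)+\tfrac14|x-x'|^2\qquad(x,x'\in B). \tag{6}$$
Differentiating $\nabla_xc(x,T(x))-\nabla_xc(x,0)+x=0$ at $0$ gives $D^2_{xy}c(0,0)\,DT(0)=-I$, with $D^2_{xy}c$ written as the $y$-derivative of $\nabla_xc$. So $DT(0)$ is invertible and, after shrinking $B$, $T$ is injective on $B$.

**Step 3: the measures.** Apply Proposition 1 in $\mathbb R^3$ with $p=2<3$. For small $\eta>0$ let $X=\eta A\subset B$ and $f_\eta=f(\cdot/\eta)$. Then $X$ is compact and connected, $f_\eta$ is continuous and nonconstant, and $|f_\eta(x)-f_\eta(x')|\le C\eta^{-2}|x-x'|^2$. Fix $\lambda_0>0$ with $\lambda_0C\eta^{-2}\le\frac14$. Let $\rho$ be a probability with $\operatorname{spt}\rho=X$ and $\mu=T_\#\rho$. As $X$ is compact and $T$ continuous, $\operatorname{spt}\mu=T(X)$. (H2) and (H3) hold by compactness.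

**Step 4: two potentials.** For $\lambda\in\{0,\lambda_0\}$ set
$$\phi_\lambda=\phi+\lambda f_\eta\ \text{ on }X,\qquad\psi_\lambda(T(x))=c(x,T(x))-\phi_\lambda(x)\ \ (x\in X),\qquad\psi_\lambda=-\infty\ \text{ off }T(X).$$
This is well defined because $T$ is injective on $X$. Since $T:X\to T(X)$ is a homeomorphism, $\psi_\lambda$ is continuous on $T(X)$. By (6), for $x,x'\in X$,
$$c(x',T(x))-\psi_\lambda(T(x))-\phi_\lambda(x')\ge\tfrac14|x-x'|^2+\lambda\big(f_\eta(x)-f_\eta(x')\big)\ge0,$$
with equality throughout for $x=x'$. Taking the infimum over $T(x)\in\operatorname{spt}\mu$ gives $\psi_\lambda^c=\phi_\lambda$ on $X$. The pair $(\psi_\lambda^c,\psi_\lambda)$ is feasible on all of $\mathbb R^d\times\mathbb R^d$: for $y\in T(X)$ by the definition of $\psi_\lambda^c$, and otherwise because $\psi_\lambda=-\infty$. Finally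
$$\int\psi_\lambda^c\,d\rho+\int\psi_\lambda\,d\mu=\int\big[\phi_\lambda(x)+\psi_\lambda(T(x))\big]d\rho(x)=\int c(x,T(x))\,d\rho(x),$$
which is the cost of the coupling $(\mathrm{id},T)_\#\rho$. So the pair maximizes the dual problem. Both $\phi_0$ and $\phi_{\lambda_0}$ are Kantorovich potentials, and their difference $\lambda_0f_\eta$ is not constant on $X$. $\blacksquare$

## 8. Costs for which connectedness suffices

**Corollary 8.** Call a $C^1$ cost $c$ *good* if uniqueness holds for all $\rho,\mu$ satisfying (H2)–(H3) with $\operatorname{spt}\rho$ connected.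

- (a) For $d=2$ every $C^{1,1}_{loc}$ cost is good, while for each $\beta\in(0,1)$ some $C^{1,\beta}$ cost is not.
- (b) A $C^2$ cost whose mixed Hessian is invertible somewhere is good if and only if $d\le2$.
- (c) For $p>1$, $|x-y|^p$ is good if and only if $d=1$, or $d=2$ and $p\ge2$.

**Proof.** For $d=1$ connected sets are intervals, so every cost satisfying (H1) is good by Theorem A.

**Part (a).** The positive part is Theorem 5. For the negative part take $d=2$ and $p=1+\beta\in(1,2)$ in Theorem 2. It remains to see that $|x-y|^p/(1+|x-y|^p)$ is $C^{1,\beta}$, that is, that $H(z)\,m(z)$ with $H(z)=p|z|^{\beta-1}z$ and $m(z)=(1+|z|^p)^{-2}$ is $\beta$-Hölder.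

First, $H$ is $\beta$-Hölder. Let $|z|\ge|z'|$ and $z\ne z'$. If $|z-z'|\ge|z|/2$, then $|H(z)-H(z')|\le2p|z|^\beta\le2^{1+\beta}p|z-z'|^\beta$. If $|z-z'|<|z|/2$, the segment $[z,z']$ stays where $|w|\ge|z|/2$. There $DH(w)=p|w|^{\beta-1}\big(I+(\beta-1)\frac{w\otimes w}{|w|^2}\big)$ has norm at most $p(|z|/2)^{\beta-1}\le p|z-z'|^{\beta-1}$. So $|H(z)-H(z')|\le p|z-z'|^\beta$.

Next, $Hm$ is bounded, so only $|z-z'|\le1$ matters. Then
$$|Hm(z)-Hm(z')|\le|H(z)-H(z')|\,m(z)+|H(z')|\,|m(z)-m(z')| .$$
The first term is at most a constant times $|z-z'|^\beta$. In the second, $|m(z)-m(z')|\le|z-z'|\sup_{[z,z']}|\nabla m|$, and $|\nabla m(w)|=2p|w|^{p-1}(1+|w|^p)^{-3}$, while $|H(z')|=p|z'|^\beta\le p(1+|w|)^\beta$ for $w\in[z,z']$. The product $(1+|w|)^\beta|\nabla m(w)|$ is bounded, so the second term is at most a constant times $|z-z'|\le|z-z'|^\beta$.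

**Part (b).** For $d=1$ see above. For $d=2$ a $C^2$ cost is $C^{1,1}_{loc}$, and Theorem 5 applies. For $d\ge3$ the mixed Hessian has rank $d\ge3$ somewhere, and Theorem 7 applies.

**Part (c).** For $d=1$ see above. If $d=2$ and $p\ge2$, then $|x-y|^p$ is $C^2$, so $C^{1,1}_{loc}$, and Theorem 5 applies. If $d=2$ and $1<p<2$, Theorem 2 gives non-uniqueness. If $d\ge3$ and $p>1$, then off the diagonal $|x-y|^p$ is smooth with mixed Hessian
$$-p|z|^{p-2}\Big(I+(p-2)\frac{z\otimes z}{|z|^2}\Big),\qquad z=x-y .$$
The matrix in parentheses has eigenvalues $1$ and $p-1>0$, so the mixed Hessian is invertible, and Theorem 7 applies. $\blacksquare$
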